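\title{Finitely generated maximal subgroups of Thompson's group $F$ are finitely presented}

\begin{abstract}
We prove that every finitely generated maximal subgroup of R.~Thompson's group $F$ is finitely presented. A maximal subgroup of infinite index is closed under gluing its elements at dyadic points. If it is finitely generated and fixes no point of $(0,1)$, it distinguishes only finitely many kinds of standard dyadic intervals and has finitely many orbits on pairs of dyadic points. A closed subgroup with these two finiteness properties is a retract of the fundamental group of a finite complex. Using a theorem of Farley on diagram groups, we also show that a maximal subgroup of $F$ is either not finitely generated or of type $F_\infty$.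
\end{abstract}

\section{Introduction}\label{sec:intro}

R.~Thompson's group $F$ is the group of all piecewise-linear homeomorphisms of $[0,1]$ that have finitely many breakpoints, all of them in $\mathbb Z[\frac12]\cap(0,1)$, and whose slopes are integer powers of $2$. A subgroup $M$ of $F$ is \emph{maximal} if $M\neq F$ and no subgroup lies strictly between $M$ and $F$. The following question comes from Golan and Sapir \cite{GS}: \emph{is every finitely generated maximal subgroup of $F$ finitely presented?} The answer is yes.

\begin{theorem}\label{thm:main}
Every finitely generated maximal subgroup of Thompson's group $F$ is finitely presented.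
\end{theorem}

The group $F$ is finitely presented, but this property does not pass to its finitely generated subgroups. The next example shows what can go wrong, and we return to it several times. For $G\le F$ and $0\le a<b\le 1$, let $G_{[a,b]}$ be the group of elements of $G$ that are the identity outside $[a,b]$.

\begin{example}\label{ex:W}
Let $t\in F$ be given by $t(x)=2x$ on $[0,\frac14]$, $t(x)=x+\frac14$ on $[\frac14,\frac12]$ and $t(x)=\frac x2+\frac12$ on $[\frac12,1]$. The orbit of $\frac14$ under $t$ is
\[
C=\{2^{-m}:m\ge1\}\cup\{1-2^{-m}:m\ge1\},
\]
and it cuts $(0,1)$ into the \emph{tiles} $T_j=[t^j(\frac14),t^{j+1}(\frac14)]$, $j\in\mathbb Z$. Let $W$ be the subgroup generated by $t$ and $F_{T_0}$. The conjugates $t^jF_{T_0}t^{-j}=F_{T_j}$ are supported in intervals with disjoint interiors, so they generate their direct sum $B$, and $t$ permutes the summands by a shift. No power $t^n$ with $n\ne0$ lies in $B$, because $B$ fixes $C$ pointwise. Since $F_{T_0}\cong F$ (Lemma~\ref{lem:ext}), the group $W=B\rtimes\langle t\rangle$ is the restricted wreath product $F\wr\mathbb Z$. It is finitely generated. It is not finitely presented, by Baumslag's theorem on wreath products, which says that the restricted wreath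 product of a nontrivial group with an infinite group is never finitely presented. The group $W$ is not maximal: it preserves $C$ and lies in the proper subgroup $\{f\in F: f'(0^+)f'(1^-)=1\}$, which does not preserve $C$.
\end{example}

The group $W$ measures a distance: the number of tiles between two points of $C$ is a $W$-invariant of the pair, and $F_{T_0}$ commutes with $F_{T_n}$ at every distance $n$. The proof of Theorem~\ref{thm:main} shows that a finitely generated maximal subgroup of infinite index cannot measure such a distance, and that this is what finite presentability requires.

The simplest cases point to a positive answer. A subgroup of finite index in $F$ is finitely presented because $F$ is. A maximal subgroup that fixes a point $\alpha\in(0,1)$ is the full stabilizer of $\alpha$, and we shall see that this stabilizer is not finitely generated when $\alpha$ is irrational and is finitely presented when $\alpha$ is rational. These cases suggest a dichotomy: a maximal subgroup either fails to be finitely generated or has the finiteness properties of $F$ itself. To state it, recall that a group is \emph{of type $F_\infty$} if it is the fundamental group of an aspherical CW complex with finitely many cells in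 each dimension. A \emph{standard interval} is an interval $[\frac{k}{2^m},\frac{k+1}{2^m}]\subseteq[0,1]$ with integers $k,m\ge0$. For $G\le F$ and standard intervals $I,J$, write $I\approx J$ if some $g\in G$ maps $I$ affinely onto $J$. This is an equivalence relation; let $X_G$ be the set of its classes.

\begin{theorem}\label{thm:strong}
For a maximal subgroup $M<F$ of infinite index the following are equivalent:
\begin{enumerate}
\item[(a)] $M$ is finitely generated;
\item[(b)] $X_M$ is finite;
\item[(c)] $M$ is finitely presented;
\item[(d)] $M$ is of type $F_\infty$.
\end{enumerate}
Maximal subgroups of finite index are always of type $F_\infty$. So a maximal subgroup of $F$ is either not finitely generated or of type $F_\infty$.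
\end{theorem}

Theorem~\ref{thm:main} is proved in Sections~\ref{sec:prelim}--\ref{sec:main} from four standard facts about $F$. Theorem~\ref{thm:strong} is proved in Section~\ref{sec:Finf}; it also uses a theorem of Farley \cite{Far}, and it is not needed for Theorem~\ref{thm:main}.

The proof has an algebraic half and a dynamical half. The algebraic half (Section~\ref{sec:crit}) is a criterion. Call $G\le F$ closed if every element of $F$ that is piecewise in $G$ belongs to $G$. A closed group is finitely presented as soon as $X_G$ is finite and $G$ has finitely many orbits on pairs of dyadic points. The dynamical half verifies these three properties for a finitely generated maximal subgroup $M$ of infinite index without fixed points in $(0,1)$: it is closed (Section~\ref{sec:closed}), $X_M$ is finite (Section~\ref{sec:X}), and there are finitely many orbits of pairs (Section~\ref{sec:pairs}). The common tool, prepared in Section~\ref{sec:dyn}, is that the elements supported to the right of a dyadic point have essentially no common fixed point to the right of it. Point stabilizers are treated directly in Section~\ref{sec:main}.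

\section{Standard intervals, gluing, and two invariants}\label{sec:prelim}

\subsection{Conventions and standard facts}

Maps are composed from right to left, $(fg)(x)=f(g(x))$, and $\log$ means $\log_2$. Put $D=\mathbb Z[\frac12]\cap(0,1)$ and $\widehat D=D\cup\{0,1\}$. For $f\in F$ let
\[
\chi_0(f)=\log f'(0^+),\qquad \chi_1(f)=\log f'(1^-),\qquad \chi=(\chi_0,\chi_1)\colon F\to\mathbb Z^2 .
\]
By the chain rule $\chi$ is a homomorphism. A \emph{dyadic map} is an increasing piecewise-linear homeomorphism $[a,b]\to[c,d]$ with $a,b,c,d\in\widehat D$, finitely many breakpoints, all dyadic, and slopes powers of $2$. Going through the breakpoints from left to right, one finds that each affine piece has the form $x\mapsto2^kx+e$ with $e\in\mathbb Z[\frac12]$. In particular $F$ preserves $D$.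

A standard interval of length $2^{-m}$ lies in exactly one standard interval of length $2^{-m'}$ for each $m'\le m$. Hence two standard intervals are nested or have disjoint interiors. The left half $I_0$ and the right half $I_1$ of a standard interval $I$ are standard, and a standard interval properly contained in $I$ lies in $I_0$ or in $I_1$. The increasing affine map between two standard intervals is a dyadic map; it carries halves to halves, and therefore standard subintervals to standard subintervals. For $\alpha<\beta$ in $\widehat D$, a \emph{standard partition} of $[\alpha,\beta]$ is a subdivision $\mathcal I=(I_1,\dots,I_n)$ into standard intervals, listed from left to right. One exists: cut $[\alpha,\beta]$ into pieces of length $2^{-N}$ with $N$ large. A standard partition that refines $\mathcal I$ arises from $\mathcal I$ by successively halving pieces. Indeed, if a standard interval $I$ is partitioned into more than one standard piece, each piece lies in $I_0$ or $I_1$, and we induct on the number of pieces.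

We use the following facts; see Cannon, Floyd and Parry \cite{CFP}, and Brown--Geoghegan for (F4).
\begin{enumerate}
\item[(F1)] For $f\in F$ there is a standard partition of $[0,1]$ each piece of which $f$ maps affinely onto a standard interval.
\item[(F2)] For $a<b$ and $c<d$ in $\widehat D$ there is a dyadic map $[a,b]\to[c,d]$.
\item[(F3)] The map $\chi$ is onto $\mathbb Z^2$, and its kernel, the group of elements that are the identity near $0$ and near $1$, is the commutator subgroup $F'$. The group $F'$ is simple and nonabelian, so $F''=F'$.
\item[(F4)] $F$ is finitely presented, and indeed of type $F_\infty$.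
\end{enumerate}
We mostly use (F1) in the following form: \emph{for $f\in F$ there is $N$ such that $f$ maps every standard interval of length at most $2^{-N}$ affinely onto a standard interval.} Take for $2^{-N}$ the length of the shortest piece in (F1); a standard interval of at most this length lies in a piece. Fact (F2) is used through the following lemma.

\begin{lemma}\label{lem:ext}
\begin{enumerate}
\item[(a)] Let $0=a_0<\dots<a_n=1$ and $0=b_0<\dots<b_n=1$ be points of $\widehat D$, and let dyadic maps $[a_{i-1},a_i]\to[b_{i-1},b_i]$ be given for some indices $i$. Then there is $f\in F$ that extends these maps and satisfies $f(a_i)=b_i$ for all $i$.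
\item[(b)] $F$ is transitive on $D$, and every $F$-orbit in $(0,1)$ is dense.
\item[(c)] For $x,y\in D$ and $n\in\mathbb Z$ there is $f\in F$ with $f(x)=y$ and $\log f'(x^-)=\log f'(x^+)=n$.
\item[(d)] For $a<b$ in $\widehat D$ we have $F_{[a,b]}\cong F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use (F2) on the remaining intervals. (b) Transitivity is (a) with $n=2$. Given $x\in(0,1)$ and $c<d$ in $D$, choose $a<x<b$ in $D$ and $f$ with $f(a)=c$, $f(b)=d$; then $f(x)\in(c,d)$. (c) For small dyadic $\varepsilon>0$ apply (a) to the affine map $[x-\varepsilon,x+\varepsilon]\to[y-2^n\varepsilon,y+2^n\varepsilon]$. (d) Conjugate by a dyadic map $[0,1]\to[a,b]$ and extend by the identity.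
\end{proof}

\subsection{Closed subgroups}

For $G\le F$ let $\operatorname{Cl}(G)$ be the set of $f\in F$ for which there are $0=p_0<\dots<p_n=1$ in $\widehat D$ and $g_1,\dots,g_n\in G$ with $f=g_i$ on $[p_{i-1},p_i]$. This is a subgroup containing $G$: the inverse $f^{-1}$ equals $g_i^{-1}$ on $[f(p_{i-1}),f(p_i)]$, and if $f'$ is given by the points $p'_j$, then $f'f$ is given by the points $p_i$ and $f^{-1}(p'_j)$ together. We call $G$ \emph{closed} if $\operatorname{Cl}(G)=G$.

If $g,k\in F$ agree at $p\in D$, the map equal to $g$ on $[0,p]$ and to $k$ on $[p,1]$ is an element of $F$; we say that it is obtained by \emph{gluing $g$ and $k$ at $p$}. A group $G$ is closed if and only if it contains all gluings of two of its elements. For the less obvious direction, take $f$ as above, put $f_1=g_1$, and let $f_{i+1}$ be the gluing of $f_i$ and $g_{i+1}$ at $p_i$. Then $f_i=f$ on $[0,p_i]$, so the gluings are defined, and $f_n=f$.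

\subsection{The invariants $X_G$ and $\Omega_G$}

Let $G\le F$. Write $[I]\in X_G$ for the class of a standard interval $I$, and let $\Omega_G$ be the set of $G$-orbits $[\![\alpha,\beta]\!]$ of pairs $\alpha<\beta$ in $\widehat D$. The set $X_G$ records how $G$ acts on small scales, and $\Omega_G$ records which relative positions of two points $G$ can tell apart. These sets carry the following structure.

\emph{Halving.} If $I\approx J$ then $I_0\approx J_0$ and $I_1\approx J_1$. So each $x=[I]\in X_G$ has well-defined halves $x_0=[I_0]$ and $x_1=[I_1]$.

\emph{Source and target.} The \emph{source} and \emph{target} of $[\![\alpha,\beta]\!]$ are the orbits $G\alpha$ and $G\beta$ in $\widehat D/G$. For $x=[I]$ with $I=[\alpha,\beta]$ put $\omega(x)=[\![\alpha,\beta]\!]$; the source and target of $x$ are those of $\omega(x)$. The points $0$ and $1$ are orbits by themselves, and $[\![0,1]\!]$ is the only element of $\Omega_G$ with source $0$ and target $1$.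

\emph{Composition.} This is the first use of closedness.

\begin{lemma}\label{lem:comp}
Let $G$ be closed and let $\omega,\omega'\in\Omega_G$ be such that the target of $\omega$ is the source of $\omega'$. Then there are $\alpha<\beta<\gamma$ with $\omega=[\![\alpha,\beta]\!]$ and $\omega'=[\![\beta,\gamma]\!]$, and the orbit $\omega\omega':=[\![\alpha,\gamma]\!]$ does not depend on their choice. It has the source of $\omega$ and the target of $\omega'$.
\end{lemma}

\begin{proof}
Take any $(\alpha,\beta)\in\omega$ and move a representative of $\omega'$ by an element of $G$ so that it begins at $\beta$. If $\alpha'<\beta'<\gamma'$ is another choice, there are $g,k\in G$ with $g(\alpha,\beta)=(\alpha',\beta')$ and $k(\beta,\gamma)=(\beta',\gamma')$. The gluing of $g$ and $k$ at $\beta$ lies in $G$ and maps $(\alpha,\gamma)$ to $(\alpha',\gamma')$.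
\end{proof}

\begin{example}\label{ex:Finv}
Let $G=F$. By Lemma~\ref{lem:ext}(a), the affine map between two standard intervals extends to an element of $F$ when both or neither of the intervals contain $0$ and both or neither contain $1$; the condition is necessary since $F$ fixes $0$ and $1$. So $X_F=\{\mathsf U,\mathsf L,\mathsf M,\mathsf R\}$, the classes of $[0,1]$, $[0,\frac12]$, $[\frac14,\frac12]$ and $[\frac12,1]$. Writing $x\to x_0x_1$ for halving, we have
\[
\mathsf U\to\mathsf L\mathsf R,\qquad \mathsf L\to\mathsf L\mathsf M,\qquad \mathsf M\to\mathsf M\mathsf M,\qquad \mathsf R\to\mathsf M\mathsf R .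
\]
In the same way $\Omega_F$ has four elements, according to whether $\alpha=0$ and whether $\beta=1$.
\end{example}

\begin{example}\label{ex:Winv}
Let $W=B\rtimes\langle t\rangle$ be the group of Example~\ref{ex:W}. We show that $W$ is closed, $X_W$ is finite and $\Omega_W$ is infinite.

The group $B$ consists of all elements of $F'$ that fix $C$ pointwise, since such an element is the product of its restrictions to finitely many tiles. An element $t^nb$ with $b\in B$ moves each half-open tile $[t^j(\frac14),t^{j+1}(\frac14))$ onto the one with index $j+n$. So two elements of $W$ that agree at a point have the form $t^nb$ and $t^nb'$ with the same $n$, and their gluing is $t^n$ times a gluing of $b$ and $b'$, which lies in $F'$ and fixes $C$ pointwise. Hence $W$ is closed.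

A standard interval $[\frac k{2^m},\frac{k+1}{2^m}]$ with $k\ge1$ has no point $2^{-j}$ in its interior, because no power of $2$ lies strictly between $k$ and $k+1$; the reflection $x\mapsto1-x$ gives the same for the points $1-2^{-j}$ when $k+1<2^m$. So a standard interval that contains neither $0$ nor $1$ lies in a tile. The tiles are standard and $t$ maps each affinely onto the next, so such an interval is equivalent to one in $T_0$, and there, by Lemma~\ref{lem:ext}(a) and $F_{T_0}\le W$, the class depends only on which endpoints lie in $C$. This gives the classes $\mathsf T$ (both endpoints in $C$), $\mathsf A$ (only the left), $\mathsf B$ (only the right) and $\mathsf M$ (neither). The intervals $[0,2^{-m}]$, $m\ge1$, form one class $\mathsf L$ and the intervals $[1-2^{-m},1]$, $m\ge1$, one class $\mathsf R$, by means of $t$; finally there is $\mathsf U=[[0,1]]$. The seven classes are distinct because $W$ preserves $C$, $0$ and $1$. Halving $[0,1]$, $[0,\frac12]$, $[\frac12,1]$, $[\frac14,\frac12]$, $[\frac14,\frac38]$, $[\frac38,\frac12]$ and $[\frac5{16},\frac38]$ gives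
\[
\mathsf U\to\mathsf L\mathsf R,\quad \mathsf L\to\mathsf L\mathsf T,\quad \mathsf R\to\mathsf T\mathsf R,\quad \mathsf T\to\mathsf A\mathsf B,\quad \mathsf A\to\mathsf A\mathsf M,\quad \mathsf B\to\mathsf M\mathsf B,\quad \mathsf M\to\mathsf M\mathsf M .
\]
The pairs $(\frac14,t^n(\frac14))$, $n\ge1$, enclose different numbers of points of $C$, so they lie in different orbits, and $\Omega_W$ is infinite.
\end{example}

\section{A criterion for finite presentability}\label{sec:crit}

\begin{theorem}\label{thm:crit}
If $G\le F$ is closed and $X_G$ and $\Omega_G$ are finite, then $G$ is finitely presented.
\end{theorem}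

By Examples~\ref{ex:W} and~\ref{ex:Winv}, the finiteness of $\Omega_G$ cannot be omitted. Throughout this section $G$ is closed, $X=X_G$, $\Omega=\Omega_G$, and $\mathsf U\in X$ is the class of $[0,1]$. We realize $G$ as the fundamental group of an infinite square complex $\mathcal S$ built from words in $X$, enlarge $\mathcal S$ to a complex $\mathcal L$ that retracts onto it, and show by a Morse argument that the fundamental group of $\mathcal L$ is that of a finite subcomplex.

\subsection{Squier complexes}

Let $\Sigma$ be an alphabet and $R$ a set of \emph{rules} $a\to a'$, where $a,a'$ are nonempty words in $\Sigma$. The \emph{Squier complex} $\operatorname{Sq}(\Sigma,R)$ is the following $2$-complex. Its vertices are the nonempty words. For each rule $a\to a'$ and each pair of possibly empty words $u,v$ there is an edge $(u,a\to a',v)$ joining $uav$ to $ua'v$; edges can be traversed in both directions, and two different edges may have the same endpoints. For each pair of rules $a\to a'$, $b\to b'$ and words $u,v,w$ there is a square with corners $uavbw$, $ua'vbw$, $ua'vb'w$, $uavb'w$, whose sides are the four applications of the two rules at the indicated places. A square says that rewritings at disjoint places of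 a word can be made in either order.

An edge path $P$ from $a$ to $a'$ can be placed in a context: it gives a path $uPv$ from $uav$ to $ua'v$. If $Q$ is a path from $b$ to $b'$, then the two paths from $uavbw$ to $ua'vb'w$ that run through $P$ and $Q$ in the two possible orders are homotopic relative to their endpoints: together they bound a rectangular grid of squares, one for each pair consisting of an edge of $P$ and an edge of $Q$. We call this the \emph{interchange property}.

In our alphabets every letter has a source and a target in $\widehat D/G$. A word is \emph{composable} if the target of each letter is the source of the next; its source is that of its first letter and its target that of its last. Both sides of each of our rules will be composable, with the same source and the same target. Then an edge that has one composable endpoint has two, with the same source and target.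

\subsection{The group $G$ as a fundamental group}

Let $R_X$ be the set of rules $x\to x_0x_1$, $x\in X$, and let $\mathcal S$ be the component of $\mathsf U$ in $\operatorname{Sq}(X,R_X)$. Its vertices are composable words from $0$ to $1$. An edge traversed from $uxv$ to $ux_0x_1v$ is an \emph{expansion}, and in the other direction a \emph{contraction}. The \emph{label} of a standard partition $\mathcal I=(I_1,\dots,I_n)$ is the word $\lambda(\mathcal I)=[I_1]\cdots[I_n]$. Halving the $k$-th piece of $\mathcal I$ expands the $k$-th letter of $\lambda(\mathcal I)$. So paths of expansions starting at $\mathsf U$ correspond bijectively to sequences of halvings starting from the partition $([0,1])$, and such a path ends at the label of the resulting partition.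

\begin{example}\label{ex:loop}
Let $G=F$, with the rules of Example~\ref{ex:Finv}. Two different edges join $\mathsf L\mathsf R$ to $\mathsf L\mathsf M\mathsf R$: one expands $\mathsf L$ and the other expands $\mathsf R$. The two expansion paths $\mathsf U\to\mathsf L\mathsf R\to\mathsf L\mathsf M\mathsf R$ correspond to the partitions $([0,\frac14],[\frac14,\frac12],[\frac12,1])$ and $([0,\frac12],[\frac12,\frac34],[\frac34,1])$. Going up along the first path and down along the second is a loop at $\mathsf U$. The map that carries the pieces of the first partition affinely onto those of the second is the element $t$ of Example~\ref{ex:W}.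
\end{example}

In general, equality of labels means that corresponding pieces are related by elements of $G$, and closedness assembles these elements into one.

\begin{proposition}\label{prop:pi1}
$\pi_1(\mathcal S,\mathsf U)\cong G$.
\end{proposition}

\begin{proof}
For $1\le k\le n$ let $\sigma_{n,k}\colon[0,n]\to[0,n+1]$ be the homeomorphism that fixes $0$, has slope $2$ on $[k-1,k]$ and slope $1$ elsewhere. To the expansion of the $k$-th letter of a word with $n$ letters assign $\sigma_{n,k}$, to the reverse contraction $\sigma_{n,k}^{-1}$, and to an edge path the composite $\Phi$ of these maps in the order of traversal. For $j<k\le n$ we have $\sigma_{n+1,k+1}\sigma_{n,j}=\sigma_{n+1,j}\sigma_{n,k}$, since both sides fix $0$, have slope $2$ on $[j-1,j]$ and on $[k-1,k]$, and slope $1$ elsewhere. So $\Phi$ is unchanged when a backtrack is deleted or a path is pushed across a square, and therefore depends only on the homotopy class of the path. With the convention that $\gamma\gamma'$ traverses $\gamma'$ first (inversion identifies this group with the one given by the opposite convention), $\Phi$ is a homomorphism from $\pi_1(\mathcal S,\mathsf U)$ to the homeomorphism group of $[0,1]$. By induction on the number of steps,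 an expansion path from $\mathsf U$ with partition $(I_1,\dots,I_n)$ is sent to the map $[0,1]\to[0,n]$ that takes $I_k$ affinely onto $[k-1,k]$ for all $k$.

\emph{Normal form.} Every loop at $\mathsf U$ is homotopic to an expansion path followed by the reverse of an expansion path. Suppose that a contraction from $w$ to $w'$ is immediately followed by an expansion from $w'$ to $w''$. If the expanded letter is the letter $x$ just created, the two steps traverse the same edge $(u,x\to x_0x_1,v)$, because each letter has only one rule; they form a backtrack, which we delete. Otherwise $w$ and $w''$ arise from $w'$ by expanding two different letters. These two edges span a square, and the other two sides of the square lead from $w$ to $w''$ by an expansion followed by a contraction. Either operation lowers the number of pairs of steps in which a contraction occurs earlier than an expansion, so after finitely many operations all expansions come first.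

A loop in normal form is given by two expansion paths with partitions $\mathcal I=(I_k)$ and $\mathcal I'=(I'_k)$ of $[0,1]$ such that $\lambda(\mathcal I)=\lambda(\mathcal I')$, and $\Phi$ sends it to the map $f$ that takes $I_k$ affinely onto $I'_k$ for all $k$.

\emph{The image lies in $G$.} Since $I_k\approx I'_k$, some $g_k\in G$ maps $I_k$ affinely onto $I'_k$, and $f=g_k$ on $I_k$. So $f\in\operatorname{Cl}(G)=G$.

\emph{The image is all of $G$.} For $f\in G$ take a partition $\mathcal I$ as in (F1). Then $\mathcal I'=f\mathcal I$ is a standard partition with the same label. Both arise from $([0,1])$ by halvings, and the resulting loop maps to $f$.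

\emph{Injectivity.} If $f=\mathrm{id}$ then $\mathcal I=\mathcal I'$, and we must show that two expansion paths with the same partition $\mathcal I$ are homotopic. Both halve exactly the standard intervals that properly contain a piece of $\mathcal I$, each once, in an order in which every interval comes after those that properly contain it. Call such an order admissible. If $J,J'$ are consecutive in an admissible order and not nested, both are pieces of the partition reached before these two steps, so exchanging them gives an admissible order and pushes the path across a square. Any two admissible orders are related by such exchanges. By induction assume that they agree in the first $i-1$ places, and let $J$ be the $i$-th interval of the second order. All intervals properly containing $J$ occur among the first $i-1$. In the first order, the intervals from place $i$ up to the place before $J$ therefore do not contain $J$, and they are not contained in $J$ since they precede it. So $J$ can be moved to place $i$ by exchanges.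
\end{proof}

\subsection{Adding shortcuts}

The complex $\mathcal S$ is infinite. One can filter it by the length of words and hope that the fundamental group stops changing. When a word $w$ is added to the subcomplex of shorter words, what matters is the graph whose vertices are the contractions available at $w$ and whose edges are the pairs of disjoint contractions; a cycle in this graph may carry a new relation. For $G=F$ the long words $\mathsf L\mathsf M^n\mathsf R$ admit a contraction at every pair of adjacent letters. In general nothing forces a long word to contain many subwords of the form $x_0x_1$. For $G=W$ consider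
\[
w_n=\mathsf L\;\mathsf A\mathsf M\mathsf B\;\mathsf T^n\;\mathsf A\mathsf M\mathsf B\;\mathsf R ,\qquad n\ge1 .
\]
It contracts to $\mathsf L\mathsf T^{n+2}\mathsf R$ and then to $\mathsf U$, so it is a vertex of $\mathcal S$. By the rules of Example~\ref{ex:Winv}, the only contractions at $w_n$ are $\mathsf A\mathsf M\to\mathsf A$ and $\mathsf M\mathsf B\to\mathsf B$ in each of the two blocks $\mathsf A\mathsf M\mathsf B$. The two contractions in one block overlap, and contractions in different blocks are disjoint. So the graph is a $4$-cycle for every $n$, however long the word.

The remedy is to add letters that can absorb any composable subword, such as the inert $\mathsf T^n$. What has to be remembered about a subword is the orbit of the pair of endpoints of the interval that it partitions, by the following lemma. So one new letter for each element of $\Omega$ suffices.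

\begin{lemma}\label{lem:O}
Let $\mathcal I$ and $\mathcal I'$ be standard partitions of $[\alpha,\beta]$ and $[\alpha',\beta']$, where $[\![\alpha,\beta]\!]=[\![\alpha',\beta']\!]$. Then $\lambda(\mathcal I)$ and $\lambda(\mathcal I')$ are joined by a path in $\operatorname{Sq}(X,R_X)$.
\end{lemma}

\begin{proof}
Let $g\in G$ map $(\alpha,\beta)$ to $(\alpha',\beta')$, and let $\mathcal J$ be the partition of $[\alpha,\beta]$ into standard intervals of length $2^{-N}$. For large $N$, the partition $\mathcal J$ refines $\mathcal I$, and $g$ maps each piece of $\mathcal J$ affinely onto a standard interval shorter than all pieces of $\mathcal I'$, so that $g\mathcal J$ refines $\mathcal I'$. Then $\lambda(\mathcal J)=\lambda(g\mathcal J)$, and both $\lambda(\mathcal I)$ and $\lambda(\mathcal I')$ expand to this word.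
\end{proof}

Let $E=\{e_\omega:\omega\in\Omega\}$ be a set of new letters, where $e_\omega$ has the source and target of $\omega$. On the alphabet $X\sqcup E$ consider the rules
\begin{equation}\label{eq:rules}
x\to x_0x_1,\qquad x\to e_{\omega(x)}\qquad(x\in X),\qquad\qquad e_\omega e_{\omega'}\to e_{\omega\omega'}\qquad(e_\omega e_{\omega'}\ \text{composable}).
\end{equation}
Let $\mathcal L$ be the subcomplex of their Squier complex spanned by the composable words from $0$ to $1$; it is a union of components and contains $\mathcal S$. It is connected: in any vertex, replace each letter $x\in X$ by $e_{\omega(x)}$ and then merge adjacent letters until one letter is left. That letter has source $0$ and target $1$, so it is $e_{[\![0,1]\!]}$.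

\begin{lemma}\label{lem:retract}
There is a continuous map $\theta\colon\mathcal L\to\mathcal S$ that is the identity on $\mathcal S$. Hence $\pi_1(\mathcal S,\mathsf U)$ is a retract of $\pi_1(\mathcal L,\mathsf U)$.
\end{lemma}

\begin{proof}
For each $\omega\in\Omega$ fix a pair in $\omega$ and a standard partition of the interval between its points, with label $w_\omega$. The word $w_\omega$ is composable, with the source and target of $\omega$. Define $\theta$ on words letter by letter, by $x\mapsto x$ and $e_\omega\mapsto w_\omega$. For each rule $a\to a'$ in \eqref{eq:rules} we fix a path $P_{a\to a'}$ in $\operatorname{Sq}(X,R_X)$ from $\theta(a)$ to $\theta(a')$. For $x\to x_0x_1$ take the edge itself. For $x\to e_{\omega(x)}$ a path from $x$ to $w_{\omega(x)}$ exists by Lemma~\ref{lem:O}, applied to the one-piece partition of a representative of $x$. For $e_\omega e_{\omega'}\to e_{\omega\omega'}$ choose $\alpha<\beta<\gamma$ as in Lemma~\ref{lem:comp} and standard partitions $\mathcal I$ of $[\alpha,\beta]$ and $\mathcal I'$ of $[\beta,\gamma]$. By Lemma~\ref{lem:O}, $w_\omega$ is joined to $\lambda(\mathcal I)$ and $w_{\omega'}$ to $\lambda(\mathcal I')$, so $w_\omega w_{\omega'}$ is joined to $\lambda(\mathcal I)\lambda(\mathcal I')$.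 This is the label of a partition of $[\alpha,\gamma]$, which by Lemma~\ref{lem:O} is joined to $w_{\omega\omega'}$.

Send the edge $(u,a\to a',v)$ to the path $\theta(u)P_{a\to a'}\theta(v)$. By the interchange property the boundary of each square is sent to a null-homotopic loop, so $\theta$ extends over the squares; on a square of $\mathcal S$ we take the identity. The image of $\mathcal L$ is connected and contains $\mathsf U$, so it lies in $\mathcal S$.
\end{proof}

\subsection{Descending links}

\begin{proposition}\label{prop:Lfp}
If $X$ and $\Omega$ are finite, then $\pi_1(\mathcal L)$ is finitely presented.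
\end{proposition}

\begin{proof}
Give the letters of $X$ height $2$ and the letters of $E$ height $1$, and let the height of a word be the sum of the heights of its letters. The two sides of the rules \eqref{eq:rules} have heights $2$ and $4$, $2$ and $1$, $2$ and $1$. So every edge changes the height. A \emph{descending move} at a vertex $v$ is an edge from $v$ to a lower vertex; it replaces a subword $x_0x_1$ by $x$, or $x$ by $e_{\omega(x)}$, or $e_\omega e_{\omega'}$ by $e_{\omega\omega'}$. Its \emph{support} is the set of one or two positions of the replaced subword. Let $\operatorname{Lk}(v)$ be the graph whose vertices are the descending moves at $v$, two moves being adjacent if their supports are disjoint. For pairwise disjoint moves $m,m',\dots$ write $v_{mm'\cdots}$ for the result of making all of them. Every square has a unique highest corner, where both rules are on their higher sides, and the squares with highest corner $v$ correspond to the edges of $\operatorname{Lk}(v)$.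

Let $\mathcal L_h$ be the subcomplex spanned by the vertices of height at most $h$. It is finite, because the alphabet and the set of rules are finite. The cells of $\mathcal L_h$ outside $\mathcal L_{h-1}$ are the vertices $v$ of height $h$, the descending edges at such $v$, and the squares with highest corner such $v$. The square for $\{m,m'\}$ is the cone with apex $v$ over the path $v_m,v_{mm'},v_{m'}$. Thus $\mathcal L_h$ is obtained from $\mathcal L_{h-1}$ by attaching, for each $v$ of height $h$, the cone over $\operatorname{Lk}(v)$ along the map $\varphi_v\colon\operatorname{Lk}(v)\to\mathcal L_{h-1}$ that sends $m$ to $v_m$ and the edge $\{m,m'\}$ to that path. By van Kampen's theorem, attaching the cone over a nonempty connected graph along a map that sends all loops to null-homotopic loops changes neither the set of components nor the fundamental groups. We verify these conditions when $v$ has at least $18$ letters.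

\emph{Triangles.} Let $m,m',m''$ be pairwise adjacent in $\operatorname{Lk}(v)$. The triangle is sent to the hexagon $v_m,v_{mm'},v_{m'},v_{m'm''},v_{m''},v_{m''m},v_m$. The three squares with highest corners $v_m,v_{m'},v_{m''}$ and common lowest corner $v_{mm'm''}$ lie in $\mathcal L_{h-1}$ and form a disk bounded by this hexagon; they are the three lower faces of the cube with top $v$.

\emph{Common neighbors.} Each of the nine pairs of positions $\{1,2\},\{3,4\},\dots,\{17,18\}$ contains the support of a descending move: if one of the two letters lies in $X$, use $x\to e_{\omega(x)}$; otherwise both lie in $E$ and can be merged, since $v$ is composable. This is what the new letters were introduced for. A support meets at most two of the nine pairs, so the supports of four moves meet at most eight. A move supported in a remaining pair is adjacent to all four. Hence any four or fewer vertices of $\operatorname{Lk}(v)$ have a common neighbor. In particular $\operatorname{Lk}(v)$ is nonempty and connected.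

\emph{Loops.} Consider a closed edge path in $\operatorname{Lk}(v)$. If it has at least five edges, take four consecutive vertices $m_1,m_2,m_3,m_4$ and a common neighbor $n$, and replace the segment $m_1m_2m_3m_4$ by $m_1nm_4$. The new path is shorter by one edge, and its image is homotopic to the old one across the images of the triangles $nm_1m_2$, $nm_2m_3$, $nm_3m_4$. If the path has at most four edges, let $n$ be a common neighbor of all its vertices; the triangles formed by $n$ and the edges of the path contract its image.

A word with at most $17$ letters has height at most $34$. So for $h\ge35$ the inclusion $\mathcal L_{h-1}\subseteq\mathcal L_h$ is a bijection on components and an isomorphism on fundamental groups. Every path and every null-homotopy in $\mathcal L$ lies in some $\mathcal L_h$. Since $\mathcal L$ is connected, $\mathcal L_{34}$ is connected and $\pi_1(\mathcal L)\cong\pi_1(\mathcal L_{34})$, the fundamental group of a finite complex.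
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
By Proposition~\ref{prop:pi1}, Lemma~\ref{lem:retract} and Proposition~\ref{prop:Lfp}, there are a finitely presented group $H$ with finite generating set $Z$ and homomorphisms $\iota\colon G\to H$, $q\colon H\to G$ with $q\iota=\mathrm{id}$. Let $N$ be the normal closure of the elements $z^{-1}\iota q(z)$, $z\in Z$. These elements lie in $\ker q$. The homomorphisms $h\mapsto hN$ and $h\mapsto\iota q(h)N$ agree on $Z$, hence on $H$, so $\ker q\le N$. Thus $G\cong H/N$ is obtained from $H$ by adding finitely many relations.
\end{proof}

\section{Elements supported to the right of a point}\label{sec:dyn}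

In this section $G\le F$ satisfies the following hypothesis.
\begin{enumerate}
\item[(H)] $\chi(G)=\mathbb Z^2$, and no point of $(0,1)$ is fixed by all of $G$.
\end{enumerate}
The infimum and the supremum of an orbit are fixed by $G$. So every orbit in $(0,1)$ has infimum $0$ and supremum $1$. Fix $s_0,s_1\in G$ with $\chi(s_0)=(1,0)$ and $\chi(s_1)=(0,1)$. Thus $s_0(x)=2x$ near $0$ and $s_0$ is the identity near $1$, while $s_1$ is the identity near $0$ and has no fixed point in some interval $(1-\varepsilon,1)$.

For $\alpha\in D$ put $N_\alpha=G_{[\alpha,1]}$. We would like to know that $N_\alpha$ fixes no point of $(\alpha,1)$, for then it can push points of $(\alpha,1)$ arbitrarily close to $1$ without disturbing $[0,\alpha]$. There is an obstruction. If $G$ preserves a closed set and $\alpha$ lies in a complementary interval $(a,b)$ with $b<1$, then $N_\alpha$ preserves $(a,b)$ and fixes $b$. We show that this is the only obstruction, by collapsing the complementary intervals of a minimal set. Closed always means closed in $(0,1)$.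

\begin{lemma}\label{lem:K}
There is a minimal nonempty closed $G$-invariant set $K\subseteq(0,1)$. It is either $(0,1)$ or perfect and nowhere dense.
\end{lemma}

\begin{proof}
Let $s_0(x)=2x$ on $[0,\varepsilon]$, where $2\varepsilon<1$. A nonempty closed invariant set contains a point of $(0,\varepsilon)$, and applying $s_0$ repeatedly brings this point into $[\varepsilon,2\varepsilon]$. By compactness of $[\varepsilon,2\varepsilon]$, a chain of nonempty closed invariant sets has nonempty intersection, and Zorn's lemma gives $K$.

The set of accumulation points of $K$ in $(0,1)$ is a closed invariant subset of $K$, so it is empty or $K$. Suppose it is empty. Then $K$ is closed and discrete and accumulates at $0$ and $1$, so it is order isomorphic to $\mathbb Z$. The element $s_1$ fixes the points of $K$ near $0$, and an order automorphism of $\mathbb Z$ with a fixed point is the identity. But $s_1$ moves the points of $K$ near $1$. So $K$ is perfect. If $K$ has nonempty interior, its boundary is a closed invariant proper subset of $K$, hence empty, and $K=(0,1)$ by connectedness.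
\end{proof}

A \emph{gap} is a component $(a,b)$ of $(0,1)\setminus K$. Since $K$ accumulates at $0$ and $1$, we have $0<a<b<1$ and $a,b\in K$. Two gaps have no common endpoint, since it would be isolated in $K$. Let $\kappa\colon(0,1)\to Y$ be the quotient map that collapses the closure of each gap to a point; if $K=(0,1)$, then $Y=(0,1)$ and $\kappa=\mathrm{id}$. The fibers of $\kappa$ are points and compact intervals of $(0,1)$, and each meets $K$. So $Y$ is linearly ordered, has no least or greatest element, and $\kappa$ is nondecreasing. The group $G$ permutes the gaps, so it acts on $Y$ by order automorphisms, and $\kappa$ is equivariant. We need three properties.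
\begin{enumerate}
\item[(Y1)] \emph{A nonempty subset $S\subseteq Y$ that is bounded above has a supremum, and one that is bounded below has an infimum.} Let $p=\sup\kappa^{-1}(S)<1$. Then $\kappa(p)$ is an upper bound of $S$. If $z$ is an upper bound of $S$, then $\max\kappa^{-1}(z)\ge p$, so $z\ge\kappa(p)$. The argument for infima is the mirror image. An order automorphism that preserves $S$ fixes $\sup S$, and $\inf gS=g\inf S$.
\item[(Y2)] \emph{If $y_1<y_2$, every $G$-orbit in $Y$ contains a point strictly between $y_1$ and $y_2$.} The preimage of the open interval $(y_1,y_2)$ is the nonempty open interval $(\max\kappa^{-1}(y_1),\min\kappa^{-1}(y_2))$. It is a union of fibers, so it meets $K$. Given $y\in Y$, pick $x\in K$ with $\kappa(x)=y$. By minimality the closure of $Gx$ is $K$, so some $g(x)$ lies in this interval, and $y_1<gy<y_2$.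
\item[(Y3)] \emph{If $g\in G$ has no fixed point in $(1-\varepsilon,1)$, it fixes no $y>\kappa(1-\varepsilon)$.} If $gy=y$, then $g$ fixes the endpoints of the fiber of $y$, which lies in $(1-\varepsilon,1)$.
\end{enumerate}

\begin{lemma}\label{lem:nofix}
For $\alpha\in D$, the group $N_\alpha$ contains an element with $\chi_1=1$, and no $y\in Y$ with $y>\kappa(\alpha)$ is fixed by all of $N_\alpha$.
\end{lemma}

\begin{proof}
Let $s_1$ be the identity on $[0,a]$, $a>0$, and choose $g\in G$ with $g(a)>\alpha$. Then $gs_1g^{-1}$ is the identity on $[0,g(a)]$, so it lies in $N_\alpha$, and $\chi_1(gs_1g^{-1})=1$.

By (Y3) the set of points of $Y$ fixed by $N_\alpha$ is bounded above. It contains $\kappa(\alpha)$, and by (Y1) it has a greatest element $\sigma(\alpha)\ge\kappa(\alpha)$. We must show $\sigma(\alpha)=\kappa(\alpha)$. The idea is that $\sigma$ commutes with $G$, so it cannot carry points across the last fixed point of $s_1$, nor across its translates, which are dense.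

From $gN_\alpha g^{-1}=N_{g(\alpha)}$ we get $\sigma(g(\alpha))=g\sigma(\alpha)$ for $g\in G$. If $\alpha<\alpha'$ then $N_{\alpha'}\le N_\alpha$, so $\sigma(\alpha)$ is fixed by $N_{\alpha'}$ and $\sigma(\alpha)\le\sigma(\alpha')$. The set of fixed points of $s_1$ in $Y$ is nonempty because $s_1$ is the identity near $0$, and it is bounded above by (Y3); let $y_0$ be its greatest element. The set $A=\{\alpha\in D:\kappa(\alpha)<y_0\}$ is nonempty and $s_1$-invariant. So $\sigma(A)$ is $s_1$-invariant, and it is bounded above by $\sigma(\alpha')$ for any $\alpha'\in D$ to the right of the fiber of $y_0$. Therefore $\sup\sigma(A)$ is fixed by $s_1$, and $\sup\sigma(A)\le y_0$. Thus $\kappa(\alpha)<y_0$ implies $\sigma(\alpha)\le y_0$. Applying this to $g^{-1}(\alpha)$ we find that $\kappa(\alpha)<gy_0$ implies $\sigma(\alpha)\le gy_0$, for every $g\in G$. If $\kappa(\alpha)<\sigma(\alpha)$ for some $\alpha$, then (Y2) gives $g$ with $\kappa(\alpha)<gy_0<\sigma(\alpha)$, a contradiction.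
\end{proof}

\begin{remark}
The condition $\chi(G)=\mathbb Z^2$ enters both lemmas through an element that is the identity near one end of the interval and not near the other. The group $W$ has no fixed point in $(0,1)$, but $\chi(W)=\mathbb Z(1,-1)$. It preserves the discrete set $C$, and $W_{[1/4,1]}\le B$ fixes infinitely many points to the right of $\frac14$.
\end{remark}

\section{Maximal subgroups of infinite index are closed}\label{sec:closed}

The statement in the heading is a theorem of Golan Polak \cite{GP}. We give a complete proof. For a maximal subgroup $M$, either $\operatorname{Cl}(M)=M$ or $\operatorname{Cl}(M)=F$, and the second possibility has to be excluded.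

\begin{proposition}\label{prop:gen}
If $G\le F$ satisfies $GF'=F$ and $\operatorname{Cl}(G)=F$, then $G=F$.
\end{proposition}

The hypothesis $GF'=F$ is needed. Let $G$ be the subgroup of index $2$ of all $f$ with $\chi_0(f)+\chi_1(f)$ even, and let $f\in F\setminus G$. Choose $h\in F_{[1/2,1]}$ with $\chi_1(h)=1$ and $h'\in F_{[0,1/2]}$ with $\chi_0(h')=1$. Then $fh,fh'\in G$, and $f$ equals $fh$ on $[0,\frac12]$ and $fh'$ on $[\frac12,1]$. So $\operatorname{Cl}(G)=F$.

\begin{proof}
The hypothesis $\operatorname{Cl}(G)=F$ says that $G$ imitates elements of $F$ on either side of a point. We improve this in stages: to neighborhoods of points, to compact intervals, and finally to all of $[0,1]$ for commutators.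

\emph{Step 1: one-sided neighborhoods.} Let $f\in F$ and $x\in(0,1)$. Writing $f$ piecewise by elements of $G$, we see that $f$ agrees with an element of $G$ on some $[x-\varepsilon,x]$, with an element of $G$ on some $[x,x+\varepsilon]$, and, for all $x$ outside a finite subset of $D$, with an element of $G$ on a neighborhood of $x$. In particular $G$ and $F$ have the same orbits in $(0,1)$. By Lemma~\ref{lem:ext}(b), $G$ is transitive on $D$ and all its orbits in $(0,1)$ are dense. By (F3), $\chi(G)=\chi(GF')=\mathbb Z^2$. So (H) holds, with $K=Y=(0,1)$.

\emph{Step 2: independent slopes at a dyadic point.} The danger is that, for elements of $G$, the slope on the left of a dyadic point constrains the slope on the right. For $x\in D$ consider the elements $h\in G$ that are the identity on some $[x-\varepsilon,x]$. They form a group, on which $h\mapsto\log h'(x^+)$ is a homomorphism to $\mathbb Z$; let $k\mathbb Z$, $k\ge0$, be its image. Conjugation by $g\in G$ carries the group for $x$ to the group for $g(x)$ and preserves this slope, so $k$ does not depend on $x$. We claim that $k=1$.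

Put $A=\mathbb Z/k\mathbb Z$. Let $x,y\in D$ and $n\in\mathbb Z$. By Lemma~\ref{lem:ext}(c) and Step~1 there is $g\in G$ with $g(x)=y$ and $\log g'(x^-)=n$. If $g_1,g_2$ are two such elements, they agree on some $[x-\varepsilon,x]$, so $g_2^{-1}g_1$ is the identity there and $\log g_1'(x^+)-\log g_2'(x^+)\in k\mathbb Z$. Hence the class $\rho(x,y,n)\in A$ of $\log g'(x^+)$ depends only on $x,y,n$. The identity element gives $\rho(x,x,0)=0$, and the chain rule for a product of two elements of $G$ gives
\[
\rho(x,z,n+m)=\rho(y,z,m)+\rho(x,y,n)\qquad(x,y,z\in D,\ m,n\in\mathbb Z).
\]
For $f\in F$ and $x\in D$ define the \emph{defect}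
\[
\delta_x(f)=\log f'(x^+)-\rho\bigl(x,f(x),\log f'(x^-)\bigr)\in A ,
\]
the difference between the right slope of $f$ and the right slope that an element of $G$ with the same behavior on the left would have. It depends only on $f$ near $x$ and vanishes for $f\in G$. By Step~1, for each $f\in F$ it vanishes for all but finitely many $x$. The chain rule and the last display give $\delta_x(f_1f_2)=\delta_{f_2(x)}(f_1)+\delta_x(f_2)$. Since $f_2$ permutes $D$, the sum $\delta(f)=\sum_{x\in D}\delta_x(f)$ defines a homomorphism $\delta\colon F\to A$. It vanishes on $G$, and on $F'$ because $A$ is abelian. So it vanishes on $GF'=F$.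

Fix $x\in D$. By Lemma~\ref{lem:ext}(c) and Step~1 there is $g\in G$ with $g(x)=x$ and $\log g'(x^+)=1$. Let $f\in F$ be the gluing of $\mathrm{id}$ and $g$ at $x$. Near any $y\ne x$ it agrees with an element of $G$, so $\delta_y(f)=0$, while $\delta_x(f)=1-\rho(x,x,0)=1$. Hence $1=\delta(f)=0$ in $A$, that is, $k=1$.

\emph{Step 3: neighborhoods.} \emph{For $f\in F$ and $x\in(0,1)$ some element of $G$ agrees with $f$ on a neighborhood of $x$.} For $x\notin D$ this is Step~1. For $x\in D$ let $g\in G$ agree with $f$ on some $[x-\varepsilon,x]$, and by Step~2 let $h\in G$ be the identity on a left neighborhood of $f(x)$ with right slope $2$ at $f(x)$. For $j=\log f'(x^+)-\log g'(x^+)$, the element $h^jg$ has the same value and the same one-sided slopes at $x$ as $f$, so it agrees with $f$ near $x$.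

\emph{Step 4: compact intervals.} \emph{For $f\in F$ and $0<p<q<1$ some element of $G$ agrees with $f$ on $[p,q]$.} We cannot glue in $G$; Lemma~\ref{lem:nofix} provides a substitute when two elements agree on a whole interval. Let $T$ be the supremum of all $b\in(p,1)$ such that some element of $G$ agrees with $f$ on $[p,b]$. By Step~3 such $b$ exist. Suppose $T<1$. By Step~3 there are $g\in G$ and $\varepsilon>0$ with $p<T-\varepsilon$, $T+\varepsilon<1$ and $g=f$ on $[T-\varepsilon,T+\varepsilon]$. Choose $b\in(T-\varepsilon,T]$ and $\gamma\in G$ with $\gamma=f$ on $[p,b]$. Then $u=g^{-1}\gamma$ is the identity on $[T-\varepsilon,b]$. Pick $c\in D\cap(T-\varepsilon,b)$. The supremum of the orbit $N_cb$ is greater than $c$ and is fixed by $N_c$, so it is $1$ by Lemma~\ref{lem:nofix}. Take $w\in N_c$ with $w(b)>T+\varepsilon$ and put $v=wuw^{-1}$. On $[0,c]$ we have $v=u$, because $w$ is the identity there and $u(c)=c$. On $w[c,b]\supseteq[c,T+\varepsilon]$ the map $v$ is the identity. So $gv\in G$ equals $gu=\gamma=f$ on $[p,c]$ and $g=f$ on $[c,T+\varepsilon]$. This contradicts the choice of $T$. Hence $T=1$.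

\emph{Step 5: commutators.} Let $f_1,f_2\in F'$, both the identity outside $[p,q]\subset(0,1)$. We show $f_1f_2f_1^{-1}f_2^{-1}\in G$. By Step~4 there is $m\in G$ with $m=f_2$ on $[p,q]$, but we have no control over $m$ elsewhere, so we first make it trivial near the ends. Let $s_0$ be the identity on $[b,1]$, $b<1$, choose $g\in G$ with $g(b)<p$, and put $t_0=gs_0g^{-1}$. Then $t_0$ is the identity on $[p,1]$ and $\chi(t_0)=(1,0)$. Let $s_1$ be the identity on $[0,a]$, $a>0$, choose $g'\in G$ with $g'(a)>q$, and put $t_1=g's_1g'^{-1}$. Then $t_1$ is the identity on $[0,q]$ and $\chi(t_1)=(0,1)$. The element $m_2=m\,t_0^{-\chi_0(m)}t_1^{-\chi_1(m)}\in G$ equals $f_2$ on $[p,q]$ and has $\chi(m_2)=(0,0)$. So $m_2$ is the identity outside some $[p',q']$ with $[p,q]\subseteq[p',q']\subset(0,1)$. By Step~4 choose $m_1\in G$ with $m_1=f_1$ on $[p',q']$.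

If $\phi$ is the identity outside an interval $J$ and $\psi_1=\psi_2$ on $J$, then $\psi_1\phi\psi_1^{-1}=\psi_2\phi\psi_2^{-1}$, since both sides are the identity outside $\psi_1(J)=\psi_2(J)$ and agree on it. Applying this with $J=[p',q']$ and then with $J=[p,q]$, we get
\[
m_1m_2m_1^{-1}m_2^{-1}=f_1m_2f_1^{-1}m_2^{-1}=f_1\,(m_2f_1^{-1}m_2^{-1})=f_1\,(f_2f_1^{-1}f_2^{-1}).
\]
So $G$ contains all commutators of elements of $F'$. By (F3), $G\ge F''=F'$, and $G=GF'=F$.
\end{proof}

\begin{corollary}\label{cor:closed}
Let $M$ be a maximal subgroup of infinite index in $F$. Then $MF'=F$, $\chi(M)=\mathbb Z^2$, and $M$ is closed.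
\end{corollary}

\begin{proof}
Suppose $F'\le M$. Then $M$ is normal and $F/M$ is a nontrivial group with no subgroups other than $1$ and itself, hence cyclic of prime order, contrary to the index being infinite. So $MF'$ is a subgroup properly containing $M$, and $MF'=F$. Then $\chi(M)=\chi(F)=\mathbb Z^2$. If $\operatorname{Cl}(M)\ne M$ then $\operatorname{Cl}(M)=F$, and Proposition~\ref{prop:gen} gives $M=F$, which is false.
\end{proof}

A maximal subgroup $M$ of infinite index with no fixed point in $(0,1)$ thus satisfies (H), and $K,Y,\kappa,N_\alpha$ are defined for $G=M$. Maximality has one more consequence, which handles the gaps.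

\begin{lemma}\label{lem:gaps}
Let $M$ be a maximal subgroup of infinite index with no fixed point in $(0,1)$. If $(a,b)$ is a gap of $K$, then $F_{[a,b]}\le M$.
\end{lemma}

\begin{proof}
Here $K$ is a nonempty closed proper subset of $(0,1)$, so by Lemma~\ref{lem:ext}(b) the group $\{f\in F:f(K)=K\}$ is not $F$. It contains $M$, hence equals $M$. Elements of $F_{[a,b]}$ fix $K$ pointwise, because $K\cap[a,b]=\{a,b\}$.
\end{proof}

\section{Finitely many classes of standard intervals}\label{sec:X}

There are only finitely many standard intervals of length greater than $2^{-N}$. So $X_G$ is finite if every short standard interval can be stretched by an element of $G$ onto a longer one. This fails when $G$ has bounded slopes at some point. The next lemma says what bounded slopes imply for a finitely generated group.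

\begin{lemma}\label{lem:bounded}
Let $G\le F$ be finitely generated. Suppose that $\{\log g'(x^+):g\in G\}$ is bounded above for some $x\in[0,1)$, or that $\{\log g'(x^-):g\in G\}$ is bounded above for some $x\in(0,1]$. Then there is a standard interval on which every element of $G$ is affine.
\end{lemma}

\begin{proof}
We treat the right-hand case; the other is obtained by exchanging left and right. Let $g_0\in G$ attain the maximum and put $x_0=g_0(x)$. For $g\in G$ we have $g'(x_0^+)g_0'(x^+)=(gg_0)'(x^+)\le g_0'(x^+)$, so $g'(x_0^+)\le1$. Fix a finite generating set closed under inverses, and $N$ such that every generator maps every standard interval of length at most $2^{-N}$ affinely onto a standard interval. Let $I$ be the standard interval of length $2^{-N}$ that contains some $[x_0,x_0+\varepsilon]$. We show by induction on word length that each $g\in G$ maps $I$ affinely onto a standard interval of length at most $2^{-N}$. If this holds for $g$ and $h$ is a generator, then $h$ maps $g(I)$ affinely onto a standard interval. So $hg$ is affine on $I$ with standard image, and its slope on $I$ is $(hg)'(x_0^+)\le1$.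
\end{proof}

Finite generation is needed here. In the stabilizer of an irrational point $\alpha$ all slopes at $\alpha$ equal $1$ (Proposition~\ref{prop:stab}), but the interior of every standard interval $I$ contains a dyadic interval $[p,q]$ that avoids $\alpha$, and the nontrivial elements of $F_{[p,q]}$ fix $\alpha$ and are not affine on $I$.

\begin{proposition}\label{prop:X}
Let $M$ be a finitely generated maximal subgroup of infinite index with no fixed point in $(0,1)$. Then $X_M$ is finite.
\end{proposition}

\begin{proof}
We first show that there is no standard interval $I$ on which all elements of $M$ are affine. Suppose there is one.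

If $K=(0,1)$, all orbits are dense. Given $x\in(0,1)$, choose $h\in M$ with $h(x)$ in the interior of $I$. Since $h^{-1}$ is affine on $I$, the map $h$ is affine on the neighborhood $h^{-1}(I)$ of $x$. For $g\in M$, the map $gh^{-1}$ is affine on $I$, so $g=(gh^{-1})h$ is affine near $x$. Thus elements of $M$ have no breakpoints and $M=1$, contradicting $\chi(M)=\mathbb Z^2$.

If $K\ne(0,1)$, then $K$ is nowhere dense, so the interior of $I$ contains an interval $[p,q]$, with $p<q$ in $D$, that lies in a gap. By Lemma~\ref{lem:gaps}, $F_{[p,q]}\le M$. A nontrivial element of $F_{[p,q]}$ is the identity near the endpoints of $I$ but not on $I$, so it is not affine on $I$.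

By Lemma~\ref{lem:bounded}, for each $x\in[0,1)$ there is $g_x^+\in M$ with right slope at least $2$ at $x$, and for each $x\in(0,1]$ there is $g_x^-\in M$ with left slope at least $2$ at $x$. If $x\notin\widehat D$, then $x$ is not a breakpoint, and we take $g_x^-=g_x^+$. Let $V_x\ni x$ be an interval, open in $[0,1]$, such that $g_x^+$ is affine on the part of $V_x$ to the right of $x$ and $g_x^-$ on the part to the left. By compactness, finitely many of them, $V_{x_1},\dots,V_{x_r}$, cover $[0,1]$. Choose $N$ so large that every standard interval of length at most $2^{-N}$ lies in some $V_{x_j}$ (Lebesgue number), has no dyadic $x_j$ in its interior (take $2^Nx_j\in\mathbb Z$), and is mapped by all $g_{x_j}^\pm$ affinely onto standard intervals (by (F1)). Let $I\subseteq V_{x_j}$ be such an interval. If $x_j$ is dyadic, $I$ lies on one side of $x_j$, and the corresponding $g_{x_j}^\pm$ has slope at least $2$ on $I$. If not, $g_{x_j}^+$ has slope at least $2$ on all of $V_{x_j}$. So $I$ is equivalent to a standard interval at least twice as long. Repeating, we find in every class an interval of length greater than $2^{-N}$.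
\end{proof}

\section{Finitely many orbits of pairs}\label{sec:pairs}

For $G=F$, the orbit of a pair $\alpha<\beta$ is determined by the orbits of $\alpha$ and $\beta$, because the second point can be moved while the first stays fixed. The same holds in our setting for pairs that $\kappa$ separates.

\begin{lemma}\label{lem:trans}
Let $G\le F$ be closed and satisfy {\rm(H)}. Let $\alpha\in D$, and let $\gamma,\gamma'\in D$ lie in one $G$-orbit, with $\kappa(\gamma)>\kappa(\alpha)$ and $\kappa(\gamma')>\kappa(\alpha)$. Then $\gamma'\in N_\alpha\gamma$.
\end{lemma}

\begin{proof}
Given $f\in G$, we want to replace $f$ by the identity on $[0,\alpha]$ without changing it at a given point farther right. Call $a\in D$ \emph{good for $f$} if $\kappa(a)>\kappa(\alpha)$ and $h(a)=f(a)$ for some $h\in N_\alpha$. We show that the good points form an upper ray of $D$ whose lower end, when $f(\alpha)\ge\alpha$, is fixed by $N_\alpha$; Lemma~\ref{lem:nofix} then locates it.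

Good points exist. By Lemma~\ref{lem:nofix} there is $h\in N_\alpha$ with $\chi_1(h)=\chi_1(f)$; then $h=f$ near $1$, and dyadic points close to $1$ are good. If $a$ is good, with $h(a)=f(a)$, and $a<a'\in D$, then $a'$ is good: the gluing of $h$ and $f$ at $a$ lies in $G$ since $G$ is closed, it is the identity on $[0,\alpha]$ since $a>\alpha$, and it agrees with $f$ at $a'$. Put
\[
\tau(f)=\inf\{\kappa(a): a \text{ good for } f\}\ \ge\ \kappa(\alpha).
\]
Let $h,k\in N_\alpha$. A point $a$ is good for $kf$ if and only if it is good for $f$, since $l(a)=kf(a)$ means $(k^{-1}l)(a)=f(a)$. A point $a$ is good for $fh$ if and only if $h(a)$ is good for $f$: the equation $l(a)=fh(a)$ means $(lh^{-1})(h(a))=f(h(a))$, and $\kappa(a)>\kappa(\alpha)$ is equivalent to $\kappa(h(a))>\kappa(\alpha)$ because $h$ fixes $\kappa(\alpha)$. Hence $\tau(kf)=\tau(f)$ and $\tau(fh)=h^{-1}\tau(f)$.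

Now assume $f(\alpha)\ge\alpha$. For $h\in N_\alpha$, the conjugate $fhf^{-1}$ is the identity on $[0,f(\alpha)]\supseteq[0,\alpha]$, so it lies in $N_\alpha$, and
\[
h^{-1}\tau(f)=\tau(fh)=\tau\bigl((fhf^{-1})f\bigr)=\tau(f).
\]
So $\tau(f)$ is fixed by $N_\alpha$, and $\tau(f)=\kappa(\alpha)$ by Lemma~\ref{lem:nofix}. Consequently every $a\in D$ with $\kappa(a)>\kappa(\alpha)$ is good for $f$: there is a good $a_0$ with $\kappa(a_0)<\kappa(a)$, and then $a_0<a$.

Let $\gamma'=f(\gamma)$ with $f\in G$. If $f(\alpha)\ge\alpha$, then $\gamma$ is good for $f$, so $\gamma'=h(\gamma)$ for some $h\in N_\alpha$. Otherwise $f^{-1}(\alpha)>\alpha$ and $\gamma'$ is good for $f^{-1}$, so $\gamma=h(\gamma')$ for some $h\in N_\alpha$.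
\end{proof}

\begin{proposition}\label{prop:pairs}
Let $M$ be a maximal subgroup of infinite index with no fixed point in $(0,1)$. If $X_M$ is finite, then $\Omega_M$ is finite.
\end{proposition}

\begin{proof}
A point $k/2^m\in D$ with $k$ odd is the midpoint of the standard interval $[\frac{k-1}{2^m},\frac{k+1}{2^m}]$, and an affine map carries midpoints to midpoints. So $n:=|D/M|\le|X_M|$ is finite. By Corollary~\ref{cor:closed}, $M$ is closed and satisfies (H). We count the orbits of pairs $\alpha<\beta$ in $\widehat D$.

\emph{Pairs with $\alpha=0$ or $\beta=1$.} There are $2n+1$ orbits.

\emph{Pairs in $D$ with $\kappa(\alpha)<\kappa(\beta)$.} Let $(\alpha',\beta')$ be another such pair with $\alpha'=g(\alpha)$, $g\in M$, and $\beta'\in M\beta$. Then $\kappa(g(\beta))>\kappa(\alpha')$ and $\kappa(\beta')>\kappa(\alpha')$, so Lemma~\ref{lem:trans} gives $h\in N_{\alpha'}$ with $hg(\beta)=\beta'$, and $hg(\alpha)=\alpha'$. So there are at most $n^2$ orbits.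

\emph{Pairs in $D$ with $\kappa(\alpha)=\kappa(\beta)$.} Then $\alpha,\beta\in[a,b]$ for a gap $(a,b)$. Every gap contains a point of $D$, and two gaps containing points of the same orbit are in the same orbit, so there are at most $n$ orbits of gaps. Fix a gap $(a,b)$ and sort the pairs in $D\cap[a,b]$ into four kinds, according to whether $\alpha=a$ and whether $\beta=b$. Given two pairs of the same kind, choose $p<q$ in $D\cap(a,b)$ such that all their points other than $a,b$ lie in $(p,q)$. By Lemma~\ref{lem:ext}(a) an element of $F_{[p,q]}$ carries one pair to the other, and $F_{[p,q]}\le M$ by Lemma~\ref{lem:gaps}. So there are at most $4n$ orbits.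
\end{proof}

\section{Point stabilizers and the proof of Theorem~\ref{thm:main}}\label{sec:main}

\begin{proposition}\label{prop:stab}
Let $\alpha\in(0,1)$ and $S=\{f\in F:f(\alpha)=\alpha\}$. Then $S$ is a closed proper subgroup of $F$.
\begin{enumerate}
\item[(a)] If $\alpha$ is irrational, every element of $S$ is the identity near $\alpha$, the group $S$ is not finitely generated, and $X_S$ is infinite.
\item[(b)] If $\alpha$ is dyadic, then $S\cong F\times F$ and $X_S$ is finite.
\item[(c)] If $\alpha$ is rational and not dyadic, then $X_S$ and $\Omega_S$ are finite.
\end{enumerate}
\end{proposition}

\begin{proof}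
The group $S$ is proper because $F$-orbits are dense. It is closed because a gluing of two elements agrees with one of them at $\alpha$.

Let $\alpha$ be nondyadic. For each $m\ge0$ exactly one standard interval $[l,r]$ of length $2^{-m}$ contains $\alpha$, and the \emph{relative position} $(\alpha-l)/(r-l)$ of $\alpha$ in it is the fractional part of $2^m\alpha$. The affine map between two standard intervals containing $\alpha$ fixes $\alpha$ if and only if the relative positions are equal.

(a) Near $\alpha$ an element of $S$ has the form $x\mapsto2^kx+e$ with $e\in\mathbb Z[\frac12]$ and $(1-2^k)\alpha=e$, which forces $k=0$ and $e=0$. If $S$ were finitely generated, it would be the identity on some $(\alpha-\varepsilon,\alpha+\varepsilon)$; but $1\ne F_{[p,q]}\le S$ for dyadic $p,q$ with $\alpha-\varepsilon<p<q<\alpha$. The fractional parts of $2^m\alpha$ are pairwise distinct, since $(2^m-2^{m'})\alpha$ is irrational for $m\ne m'$. So the standard intervals containing $\alpha$ are pairwise inequivalent.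

(b) An element of $S$ is the product of its restrictions to $[0,\alpha]$ and $[\alpha,1]$, so $S=F_{[0,\alpha]}\times F_{[\alpha,1]}\cong F\times F$ by Lemma~\ref{lem:ext}(d). If $2^N\alpha\in\mathbb Z$, a standard interval of length at most $2^{-N}$ does not contain $\alpha$ in its interior, so only finitely many standard intervals do. Let $I,J$ be standard intervals in $[0,\alpha]$ such that both or neither contain $0$ and both or neither contain $\alpha$. By Lemma~\ref{lem:ext}(a) the affine map $I\to J$ extends to an element of $F$ fixing $\alpha$. The same argument applies in $[\alpha,1]$ with the endpoints $\alpha$ and $1$. So these intervals form at most eight classes.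

(c) Write $\alpha=a/b$ with integers $a,b$. The relative positions lie in $\frac1b\mathbb Z\cap[0,1)$, a finite set. Let $I,J$ be standard intervals containing $\alpha$ with equal relative positions, such that both or neither contain $0$ and both or neither contain $1$. The affine map $I\to J$ fixes $\alpha$ and extends to an element of $F$ by Lemma~\ref{lem:ext}(a), so $I\approx J$. For everything else we use elements that are the identity near $\alpha$. Let $(\beta,\gamma)$ and $(\beta',\gamma')$ be pairs in $\widehat D$ such that $\beta,\beta'$ lie on the same side of $\alpha$, so do $\gamma,\gamma'$, both or neither of $\beta,\beta'$ equal $0$, and both or neither of $\gamma,\gamma'$ equal $1$. Choose $p<\alpha<q$ in $D$ such that $[p,q]$ contains none of the four points. By Lemma~\ref{lem:ext}(a) some $f\in F$ is the identity on $[p,q]$ and maps $(\beta,\gamma)$ to $(\beta',\gamma')$; then $f\in S$. So $\Omega_S$ is finite. If moreover $[\beta,\gamma]$ and $[\beta',\gamma']$ are standard intervals not containing $\alpha$, we may take $f$ affine on $[\beta,\gamma]$. So the standard intervals not containing $\alpha$ form finitely many classes, and $X_S$ is finite.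
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M$ be a finitely generated maximal subgroup of $F$.

If $M$ has finite index, it is finitely presented by (F4): it is the fundamental group of a finite cover of a finite presentation complex of $F$.

Suppose that $M$ has infinite index and fixes a point $\alpha\in(0,1)$. Then $M$ is contained in the proper subgroup $S$ of Proposition~\ref{prop:stab}, so $M=S$. Since $M$ is finitely generated, $\alpha$ is rational. If $\alpha$ is dyadic, $M\cong F\times F$ is finitely presented by (F4). If not, $M$ is closed with $X_M$ and $\Omega_M$ finite, and Theorem~\ref{thm:crit} applies.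

Suppose that $M$ has infinite index and no fixed point in $(0,1)$. Then $M$ is closed by Corollary~\ref{cor:closed}, $X_M$ is finite by Proposition~\ref{prop:X}, and $\Omega_M$ is finite by Proposition~\ref{prop:pairs}. Theorem~\ref{thm:crit} applies.
\end{proof}

\section{Type $F_\infty$}\label{sec:Finf}

The complex $\mathcal S$ of Section~\ref{sec:crit} exhibits $G$ as a diagram group, and for these a general finiteness theorem is available. A semigroup presentation $\mathcal P$ consists of an alphabet $\Sigma$ and relations $a=a'$ between nonempty words; its Squier complex is $\operatorname{Sq}(\Sigma,R)$, with one rule $a\to a'$ for each relation. Two words represent the same element of the semigroup exactly when they lie in the same component. We use two results from the literature.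
\begin{itemize}
\item The diagram group $D(\mathcal P,w)$ is the fundamental group of the Squier complex of $\mathcal P$ at the vertex $w$ (Guba and Sapir \cite{GuS}; Kilibarda).
\item If $\mathcal P$ is a finite presentation of a finite semigroup, then all groups $D(\mathcal P,w)$ are of type $F_\infty$ (Farley \cite{Far}).
\end{itemize}

\begin{theorem}\label{thm:critinf}
If $G\le F$ is closed and $X_G$ and $\Omega_G$ are finite, then $G$ is of type $F_\infty$.
\end{theorem}

\begin{proof}
Lemma~\ref{lem:O} controls the composable words over $X=X_G$, but not the others. We add a zero to absorb them. Let $\mathcal P$ have alphabet $X\sqcup\{z\}$ and relations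
\[
x=x_0x_1,\qquad xz=z,\qquad zx=z\quad(x\in X),\qquad zz=z,\qquad xy=z\quad(x,y\in X,\ xy\ \text{not composable}).
\]
This presentation is finite. A composable word over $X$ contains neither $z$ nor a noncomposable pair of adjacent letters, so only the relations $x=x_0x_1$ apply to it, and they produce composable words over $X$. Hence the component of $\mathsf U$ in the Squier complex of $\mathcal P$ is $\mathcal S$, and $D(\mathcal P,\mathsf U)\cong G$ by Proposition~\ref{prop:pi1}.

It remains to show that the semigroup is finite. A word that contains $z$, or is a noncomposable word over $X$, equals $z$. We show by induction on length that a composable word $w$ over $X$ equals, in the semigroup, the label of a standard partition $\mathcal I$ of some $[\alpha,\beta]$ with $G\beta$ the target of $w$. For a single letter take a representative interval. Suppose the statement holds for $w$, and $wx$ is composable, with $x=[J]$ and $J=[l,r]$. The source of $x$ is $G\beta$, so $l=g(\beta)$ for some $g\in G$. Let $\mathcal J$ be a standard partition of $J$ so fine that $g^{-1}$ maps its pieces affinely onto standard intervals. Then $x=\lambda(\mathcal J)$ in the semigroup and $\lambda(\mathcal J)=\lambda(g^{-1}\mathcal J)$ as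 words. So $wx$ equals $\lambda(\mathcal I)\lambda(g^{-1}\mathcal J)$, the label of a standard partition of $[\alpha,g^{-1}(r)]$, and $Gg^{-1}(r)=Gr$ is the target of $x$. By Lemma~\ref{lem:O}, the element represented by $\lambda(\mathcal I)$ depends only on $[\![\alpha,\beta]\!]$. So the semigroup has at most $|\Omega_G|+1$ elements, and Farley's theorem applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Type $F_\infty$ passes to subgroups of finite index (take the finite cover) and to the direct product of two groups (take the product of the complexes). With (F4) this settles the case of finite index and shows that $F\times F$ is of type $F_\infty$. Let $M$ have infinite index. If $M$ fixes a point $\alpha\in(0,1)$, then by maximality it is the stabilizer $S$ of Proposition~\ref{prop:stab}.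

(d)$\Rightarrow$(c)$\Rightarrow$(a). A group of type $F_\infty$ is the fundamental group of a finite $2$-complex, namely the $2$-skeleton, and a finitely presented group is finitely generated.

(a)$\Rightarrow$(b). If $M$ has no fixed point in $(0,1)$, this is Proposition~\ref{prop:X}. If $M$ is the stabilizer of $\alpha$, then $\alpha$ is rational by Proposition~\ref{prop:stab}(a), and $X_M$ is finite by parts (b) and (c).

(b)$\Rightarrow$(d). If $M$ has no fixed point in $(0,1)$, it is closed by Corollary~\ref{cor:closed}, and $\Omega_M$ is finite by Proposition~\ref{prop:pairs}, which assumes only that $X_M$ is finite. Theorem~\ref{thm:critinf} applies. If $M$ is the stabilizer of $\alpha$, then $\alpha$ is rational, since $X_M$ is infinite in case (a) of Proposition~\ref{prop:stab}. For dyadic $\alpha$ we have $M\cong F\times F$. For nondyadic $\alpha$, Proposition~\ref{prop:stab}(c) and Theorem~\ref{thm:critinf} apply.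

The last sentence of the theorem follows from the equivalence of (a) and (d) and the case of finite index.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFP}
Cannon, Floyd and Parry, \emph{Introductory notes on Richard Thompson's groups}.

\bibitem{Far}
Farley, \emph{Finiteness and CAT(0) properties of diagram groups}, Topology 42 (2003).

\bibitem{GP}
Golan Polak, \emph{On maximal subgroups of Thompson's group $F$}.

\bibitem{GS}
Gili Golan and Mark Sapir, \emph{On closed subgroups of the R.~Thompson group $F$}, arXiv:2105.00531 (2021).

\bibitem{GuS}
Guba and Sapir, \emph{Diagram groups}, Mem. AMS 620 (1997).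

\end{thebibliography}
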